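\title{Torsion in crystalline and de Rham cohomology over a ramified base}

\begin{abstract}
Let $X$ be a smooth proper formal scheme over the ring of integers of a $p$-adic field with perfect residue field and absolute ramification index $e$. Let $\ell^i_{\mathrm{crys}}$ and $\ell^i_{\mathrm{dR}}$ be the lengths of the torsion in the $i$-th crystalline cohomology of the special fiber and in the $i$-th de Rham cohomology of $X$. We study the conjecture that $\ell^i_{\mathrm{crys}}\le\ell^i_{\mathrm{dR}}\le e\,\ell^i_{\mathrm{crys}}$. The upper bound fails for every prime $p$, already for $i=3$. The lower bound always holds; more precisely, $m\,\ell^i_{\mathrm{crys}}\le\ell^i_{\mathrm{dR}}\le (e^2/m)\,\ell^i_{\mathrm{crys}}$ with $m=\min(e,p-1)$.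
\end{abstract}

\section{Introduction}\label{sec:intro}

Let $p$ be a prime, $k$ a perfect field of characteristic $p$, $W=W(k)$ its ring of Witt vectors and $K_0=\mathrm{Frac}(W)$. Let $K/K_0$ be a finite totally ramified extension of degree $e$, with ring of integers $\mathcal O_K$ and uniformizer $\pi$. Throughout, $v$ is the valuation with $v(p)=1$, so that $v(\pi)=1/e$.

Let $X$ be a smooth proper formal $\mathcal O_K$-scheme with special fiber $X_k$, and let $i\ge0$. The crystalline cohomology $H^i_{\mathrm{crys}}(X_k/W)$ is a finitely generated $W$-module that depends only on $X_k$. The de Rham cohomology $H^i_{\mathrm{dR}}(X/\mathcal O_K)$ is a finitely generated $\mathcal O_K$-module that depends on the lift $X$. Write their torsion submodules as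
\[
H^i_{\mathrm{crys}}(X_k/W)_{\mathrm{tors}}\simeq\bigoplus_{j=1}^{r}W/p^{a_j},\qquad
H^i_{\mathrm{dR}}(X/\mathcal O_K)_{\mathrm{tors}}\simeq\bigoplus_{j=1}^{s}\mathcal O_K/\pi^{b_j},
\]
with all $a_j,b_j\ge1$, and let $\ell^i_{\mathrm{crys}}=\sum_j a_j$ and $\ell^i_{\mathrm{dR}}=\sum_j b_j$ be their lengths over $W$ and over $\mathcal O_K$. The following facts are known.
\begin{itemize}
\item[(a)] There is the Berthelot--Ogus isomorphism $H^i_{\mathrm{dR}}(X/\mathcal O_K)\otimes_{\mathcal O_K}K\simeq H^i_{\mathrm{crys}}(X_k/W)\otimes_WK$, so the ranks of the two modules agree.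
\item[(b)] The numbers of torsion summands agree: $r=s$.
\item[(c)] If $e\le p-1$, then $H^i_{\mathrm{dR}}(X/\mathcal O_K)\simeq H^i_{\mathrm{crys}}(X_k/W)\otimes_W\mathcal O_K$.
\item[(d)] There are examples in which $\ell^i_{\mathrm{dR}}\ne e\,\ell^i_{\mathrm{crys}}$.
\end{itemize}
Since $W/p^a\otimes_W\mathcal O_K=\mathcal O_K/\pi^{ea}$, fact (c) gives $\ell^i_{\mathrm{dR}}=e\,\ell^i_{\mathrm{crys}}$ for small ramification. By (d) this equality does not persist, while by (b) the two lengths vanish together. So one looks for two-sided bounds. The problem, posed in \cite{AY}, is to decide the conjecture that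
\begin{equation}\label{eq:conj}
\ell^i_{\mathrm{crys}}\ \le\ \ell^i_{\mathrm{dR}}\ \le\ e\,\ell^i_{\mathrm{crys}}
\end{equation}
for all $k$, $K$, $X$ and $i$.

Both inequalities are plausible. If the crystalline torsion is killed by $p$, then $\ell^i_{\mathrm{crys}}=r=s\le\ell^i_{\mathrm{dR}}$ by (b). For the upper bound, we shall see in Section~\ref{sec:disc} that there is an ideal $I\subset W[[u]]$ containing a power of $p$ such that the function $\lambda(x)=\min_{f\in I}v(f(x))$ on the open unit disc satisfies $\lambda(0)=\ell^i_{\mathrm{crys}}$ and $\lambda(\pi)=\ell^i_{\mathrm{dR}}/e$. The upper bound in \eqref{eq:conj} says that $\lambda(\pi)\le\lambda(0)$. This is true when $I$ is generated by monomials $p^cu^j$: then $\lambda(0)$ is the least $c$ among the generators with $j=0$, and that generator bounds $\lambda(x)$ for every $x$. Nevertheless, only the lower bound is correct.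

\begin{theorem}\label{thm:counter}
Let $p$ be any prime and $k=\overline{\mathbb F}_p$. There are a finite (automatically totally ramified) extension $K/K_0$ and a smooth projective $\mathcal O_K$-scheme $Y$ with
\[
\ell^3_{\mathrm{dR}}(Y)>e\,\ell^3_{\mathrm{crys}}(Y).
\]
\end{theorem}

Here $\ell^3_{\mathrm{dR}}(Y)$ refers to the algebraic de Rham cohomology of the scheme $Y$. By formal GAGA, $H^b(Y,\Omega^a)=H^b(\widehat Y,\Omega^a)$ for the $p$-adic completion $\widehat Y$, so $Y$ and $\widehat Y$ have the same de Rham cohomology, and they have the same special fiber. Hence $\widehat Y$ is a counterexample to \eqref{eq:conj}.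

\begin{theorem}\label{thm:bounds}
For all $k$, $K$, $X$, $i$ as above, with $m=\min(e,p-1)$,
\[
m\,\ell^i_{\mathrm{crys}}\ \le\ \ell^i_{\mathrm{dR}}\ \le\ \frac{e^2}{m}\,\ell^i_{\mathrm{crys}}.
\]
In particular $\ell^i_{\mathrm{crys}}\le\ell^i_{\mathrm{dR}}$ always.
\end{theorem}

We do not claim that the constants in Theorem~\ref{thm:bounds} are optimal. The two proofs are independent of each other.

The counterexample is not obtained by producing an excess of de Rham torsion directly. We first produce torsion in $H^2$ that has the expected length but an unexpected \emph{shape}: it is $W/p\oplus W/p^2$ on the crystalline side and $\mathcal O_K/\pi^{b_1}\oplus\mathcal O_K/\pi^{b_2}$ on the de Rham side, with $b_1+b_2=3e$ but $e<b_1\le b_2<2e$. The $\mathrm{Tor}$ term of the K\"unneth formula then converts shape into length in $H^3$ of a power (Section~\ref{sec:shape}). The shape comes from the elementary divisors of an endomorphism of degree $p^3$ of an elliptic curve with supersingular reduction (Section~\ref{sec:endo}), and a twisted product realizes these elementary divisors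 as torsion in $H^2$ (Section~\ref{sec:twist}). Theorem~\ref{thm:bounds} follows from one further property of $\lambda$, its constancy on the closed discs $v(x)\ge\frac1{p-1}$ and $v(x-\pi)\ge\frac1{p-1}$ (Section~\ref{sec:disc}), and from an elementary estimate for power series (Section~\ref{sec:bounds}).

\section{The two cohomology theories}\label{sec:coh}

The proof of Theorem~\ref{thm:counter} runs the same computation in both theories. Let $(R,R\Gamma)$ be one of
\[
\bigl(W,\ Z\mapsto R\Gamma_{\mathrm{crys}}(Z_k/W)\bigr),\qquad\bigl(\mathcal O_K,\ Z\mapsto R\Gamma_{\mathrm{dR}}(Z/\mathcal O_K)\bigr),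
\]
on smooth projective $\mathcal O_K$-schemes $Z$, and put $H^j(Z)=H^j(R\Gamma(Z))$. In both cases $R$ is a discrete valuation ring with residue field $k$. An injective map between finite free $R$-modules of the same rank is diagonal in suitable bases of source and target; the diagonal entries, up to units and order, are its \emph{elementary divisors}. We use the following standard properties.

\begin{itemize}
\item[(C1)] \emph{Finiteness and reduction.} $R\Gamma(Z)$ is a perfect complex with cohomology in degrees $\ge0$, and $R\Gamma(Z)\otimes^L_Rk\simeq R\Gamma_{\mathrm{dR}}(Z_k/k)$ functorially in $Z$. So $H^j(Z)\otimes_Rk=H^j_{\mathrm{dR}}(Z_k/k)$ when $H^{j+1}(Z)$ is torsion-free.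
\item[(C2)] \emph{Equivariant K\"unneth formula.} $R\Gamma$ is a contravariant functor to $E_\infty$-algebras in the derived $\infty$-category $D(R)$. An action of a finite group $G$ on $Z$ therefore makes $R\Gamma(Z)$ an object of $\mathrm{Fun}(BG,D(R))=D(R[G])$. If $G$ acts on $Z$ and $Z'$, the product of the pullbacks along the two projections is a morphism $R\Gamma(Z)\otimes^L_RR\Gamma(Z')\to R\Gamma(Z\times Z')$ in $D(R[G])$, for the diagonal actions. Its underlying map in $D(R)$ is the K\"unneth isomorphism, so it is an isomorphism in $D(R[G])$.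
\item[(C3)] \emph{Abelian schemes.} For an abelian scheme $A$, the module $H^1(A)$ is free of rank $2\dim A$ and $H^j(A)=\Lambda^jH^1(A)$. By (C2), $H^1(A\times A')=H^1(A)\oplus H^1(A')$ via the projections. Restricting to the two axes of $A\times A$ shows that the group law pulls $x\in H^1(A)$ back to $\mathrm{pr}_1^*x+\mathrm{pr}_2^*x$; hence $(a+b)^*=a^*+b^*$ on $H^1$ for homomorphisms $a,b$. An isogeny $\theta$ of elliptic curves acts on $H^2=\Lambda^2H^1$ by $\deg\theta$, up to a unit that depends on the chosen generators, so $v(\det\theta^*|_{H^1})=v(\deg\theta)$. In the crystalline theory all this holds for abelian varieties over $k$ and their homomorphisms, whether or not they lift.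
\end{itemize}

For $N\in D(R[G])$ let $R\Gamma(G,N)\in D(R)$ be the derived $G$-invariants and $H^j(G,N)$ its cohomology. There is a natural forgetful map $R\Gamma(G,N)\to N$, which for modules is the inclusion $N^G\subset N$ in degree $0$. We need two facts.
\begin{itemize}
\item[(G1)] If $N$ has cohomology in degrees $\ge n$, then so does $R\Gamma(G,N)$, and $H^n(G,N)=H^n(N)^G$.
\item[(G2)] (Shapiro's lemma.) Identify $N\otimes_RR[G]$, with the diagonal action, with $\mathrm{Map}(G,N)$, with the action $(\gamma\phi)(\delta)=\gamma\,\phi(\gamma^{-1}\delta)$. The forgetful map followed by evaluation at the identity of $G$ is an isomorphism $R\Gamma(G,N\otimes_RR[G])\simeq N$. The map $N\to N\otimes_RR[G]$, $x\mapsto\sum_\gamma x\otimes[\gamma]$, sends $x$ to a constant function, so it induces the forgetful map $R\Gamma(G,N)\to N$.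
\end{itemize}

Finally, a complex $N$ is \emph{derived $p$-complete} if the derived limit of $\cdots\xrightarrow{p}N\xrightarrow{p}N$ vanishes. Complexes of $\mathbb Z/p^n$-modules, derived limits of derived $p$-complete complexes, and perfect complexes over a $p$-torsion-free $p$-adically complete ring are derived $p$-complete. A map between derived $p$-complete complexes is an isomorphism as soon as it induces an isomorphism on the cones of multiplication by $p$ (derived Nakayama lemma).

\begin{lemma}[Descent]\label{lem:descent}
Let $G$ be a finite group and $\nu\colon\widetilde Z\to Z$ an \'etale $G$-torsor of smooth projective $\mathcal O_K$-schemes. The natural map $R\Gamma(Z)\to R\Gamma(G,R\Gamma(\widetilde Z))$, whose composite with the forgetful map is $\nu^*$, is an isomorphism.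
\end{lemma}

The order of $G$ will be a power of $p$, so averaging over $G$ is not available; the higher cohomology of $G$ is the source of all torsion in our example.

\begin{proof}
We first treat de Rham cohomology, over an arbitrary base. As $\nu$ is \'etale, $\Omega^a_{\widetilde Z}=\nu^*\Omega^a_Z$. The $(j+1)$-fold fiber product of $\widetilde Z$ over $Z$ is $G^j\times\widetilde Z$, so the \v Cech complex of $\Omega^a_Z$ for the cover $\nu$ is the standard cochain complex of $G$ with coefficients in $\nu_*\Omega^a_{\widetilde Z}$. By faithfully flat descent it is a resolution of $\Omega^a_Z$. Since $\nu$ is affine, taking cohomology on $Z$ gives $R\Gamma(Z,\Omega^a_Z)\simeq R\Gamma(G,R\Gamma(\widetilde Z,\Omega^a_{\widetilde Z}))$. The de Rham complex has a finite filtration with graded pieces $\Omega^a[-a]$, and the claim follows.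

In the crystalline case both sides are derived $p$-complete, because $R\Gamma(G,-)$ is a derived limit. The functor $-\otimes^L_Wk$ is the cone of multiplication by $p$, so it commutes with $R\Gamma(G,-)$. By (C1) the map becomes the descent map for de Rham cohomology over $k$, which is an isomorphism.
\end{proof}

\section{From shape to length}\label{sec:shape}

Let $\varpi$ be a uniformizer of $R$. The resolution $R\xrightarrow{\varpi^a}R$ of $R/\varpi^a$ shows that $\mathrm{Tor}_1^R(R/\varpi^a,R/\varpi^b)$ is the $\varpi^a$-torsion of $R/\varpi^b$, which is $R/\varpi^{\min(a,b)}$. For $T=\bigoplus_jR/\varpi^{c_j}$ put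
\[
t(T)=\operatorname{length}\mathrm{Tor}_1^R(T,T)=\sum_{j,j'}\min(c_j,c_{j'}).
\]
With two summands and $c_1\le c_2$ we get $t(T)=3c_1+c_2=\operatorname{length}(T)+2c_1$. Among modules with two summands and a given length, the more balanced one has the larger $t$.

\begin{example}\label{ex:shape}
For $T_{\mathrm{crys}}=W/p\oplus W/p^2$ we have $t=1+1+1+2=5$. For $T_{\mathrm{dR}}=\mathcal O_K/\pi^{b_1}\oplus\mathcal O_K/\pi^{b_2}$ with $b_1\le b_2$ and $b_1+b_2=3e$ we have $t=3e+2b_1$. The length of $T_{\mathrm{dR}}$ is $e$ times that of $T_{\mathrm{crys}}$, but $t(T_{\mathrm{dR}})-e\,t(T_{\mathrm{crys}})=2(b_1-e)$, which is positive when $b_1>e$.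
\end{example}

If $T$ is the torsion in $H^2(X)$, then $\mathrm{Tor}_1(T,T)$ is a summand of $H^3(X\times X)$. That group also contains two copies of $H^3(X)$, whose torsion we do not control. In $X^n$ the uncontrolled term occurs $n$ times and the $\mathrm{Tor}$ term occurs $\binom n2$ times, so the latter wins for large $n$.

\begin{proposition}\label{prop:powers}
Let $X$ be a smooth projective $\mathcal O_K$-scheme such that, in both theories, $H^0(X)=R$ and $H^1(X)$ is free of the same rank $h$. Let $T_{\mathrm{crys}}$, $T_{\mathrm{dR}}$ be the torsion submodules of $H^2(X)$, and assume $\ell^2_{\mathrm{dR}}(X)=e\,\ell^2_{\mathrm{crys}}(X)$. Put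
\[
\delta=\ell^3_{\mathrm{dR}}(X)-e\,\ell^3_{\mathrm{crys}}(X),\qquad\mu=t(T_{\mathrm{dR}})-e\,t(T_{\mathrm{crys}}).
\]
Then the $n$-fold fiber product $X^n$ over $\mathcal O_K$ satisfies
\[
\ell^3_{\mathrm{dR}}(X^n)-e\,\ell^3_{\mathrm{crys}}(X^n)=n\delta+\binom n2\mu .
\]
If $\mu>0$, this is positive for all $n>1+2|\delta|/\mu$.
\end{proposition}

\begin{proof}
Over a principal ideal domain a perfect complex is isomorphic to the sum of its shifted cohomology modules. So $R\Gamma(X)\simeq R\oplus Q$ with $Q=\bigoplus_{j\ge1}H^j[-j]$ and $H^j=H^j(X)$. By the K\"unneth formula,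
\[
R\Gamma(X^n)\simeq(R\oplus Q)^{\otimes^Ln}\simeq\bigoplus_{a=0}^n\bigl(Q^{\otimes^La}\bigr)^{\oplus\binom na}.
\]
The complex $H^j[-j]$ is represented by finite free modules in degrees $j-1$ and $j$, and for $j=1$ by a free module in degree $1$, because $H^1$ is free. So $Q$ is represented by free modules in degrees $\ge1$, and $Q^{\otimes^La}$ by free modules in degrees $\ge a$. Therefore $H^3(Q^{\otimes^La})$ is zero for $a\ge4$ and for $a=0$, and for $a=3$ it is a kernel inside a free module, hence torsion-free. For $a=1$ it is $H^3$. For $a=2$ it is the sum of the $H^j\otimes H^{j'}$ with $j+j'=3$ and the $\mathrm{Tor}_1(H^j,H^{j'})$ with $j+j'=4$, where $j,j'\ge1$. As $H^1$ is free, this is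
\[
(H^1\otimes H^2)^{\oplus2}\oplus\mathrm{Tor}_1(H^2,H^2),
\]
whose torsion has length $2h\,\ell^2(X)+t(T)$. Thus in each theory $\ell^3(X^n)=n\,\ell^3(X)+\binom n2\bigl(2h\,\ell^2(X)+t(T)\bigr)$. Subtract $e$ times the crystalline formula from the de Rham formula; the terms $2h\,\ell^2(X)$ cancel by hypothesis. The result equals $n\bigl(\delta+\frac{n-1}2\mu\bigr)$, which gives the last assertion.
\end{proof}

\section{An endomorphism of degree $p^3$}\label{sec:endo}

In this section and the next, $k=\overline{\mathbb F}_p$. We look for the two shapes of Example~\ref{ex:shape} as cokernels of an isogeny acting on $H^1$ of elliptic curves. The determinant formula in (C3) then guarantees that the lengths match.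

\begin{proposition}\label{prop:psi}
There are a finite extension $K/K_0$, an elliptic curve $B$ over $\mathcal O_K$ and an endomorphism $\psi$ of $B$ of degree $p^3$ such that
\begin{itemize}
\item[(i)] $\psi_k^*$ on $H^1_{\mathrm{crys}}(B_k/W)$ has elementary divisors $p$, $p^2$;
\item[(ii)] $\psi^*$ on $H^1_{\mathrm{dR}}(B/\mathcal O_K)$ has elementary divisors $\pi^{b_1}$, $\pi^{b_2}$ with $b_1\le b_2$, $b_1+b_2=3e$ and $b_1\ge\frac54e$. In particular $e<b_1\le b_2<2e$.
\end{itemize}
\end{proposition}

\subsection{The crystalline side}

An elliptic curve $B_0$ over $k$ is \emph{supersingular} if $B_0[p](k)=0$, and \emph{ordinary} otherwise, in which case $B_0[p^n](k)\simeq\mathbb Z/p^n$ for all $n$; the type is invariant under isogeny. For supersingular curves the crystalline elementary divisors depend only on the degree.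

\begin{lemma}\label{lem:crys}
Let $\theta\colon B_0\to B_1$ be an isogeny of degree $p^n$ of supersingular elliptic curves over $k$. The elementary divisors of $\theta^*$ on $H^1_{\mathrm{crys}}$ are $p^a,p^a$ if $n=2a$ and $p^a,p^{a+1}$ if $n=2a+1$.
\end{lemma}

\begin{proof}
The group $(\ker\theta)(k)$ is killed by $p^n$, so it is trivial, and $\theta$ is purely inseparable. A purely inseparable isogeny of degree $p^n$ is the $n$-fold relative Frobenius $B_0\to B_0^{(p^n)}$ followed by an isomorphism. Hence two isogenies of degree $p^n$ with source $B_0$ differ by an isomorphism of their targets. Let $\mathrm{Fr}\colon B_0\to B_0^{(p)}$ be the relative Frobenius, of degree $p$. Comparing degrees, $\theta=\iota\circ[p^a]$ if $n=2a$ and $\theta=\iota\circ\mathrm{Fr}\circ[p^a]$ if $n=2a+1$, with $\iota$ an isomorphism. By (C3), $[p^a]^*=p^a$ on $H^1_{\mathrm{crys}}$, and the $W$-linear map $\mathrm{Fr}^*$ has determinant of valuation $1$, so its elementary divisors are $1,p$.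
\end{proof}

This shows why degree $p^3$ is the first degree to try. Let $\theta$ be an isogeny of degree $p^n$ over $\mathcal O_K$ between curves with supersingular reduction, with de Rham elementary divisors $\pi^{b_1},\pi^{b_2}$, $b_1\le b_2$, $b_1+b_2=ne$. We want $b_1>e\lfloor n/2\rfloor$. For $n=1$, the map $\theta_k^*$ on $H^1_{\mathrm{dR}}$ over $k$ has rank $1$ by Lemma~\ref{lem:crys} and (C1), so $b_1=0$. For $n=2$ we have $b_1\le e$ because $b_1+b_2=2e$. For $n=3$ the determinant allows $b_1\le\frac32e$, and there is room. However, if $\theta=\theta'\circ[p]$ with $\deg\theta'=p$, then $b_1=e$ by the case $n=1$. So we need an isogeny that is not divisible by $p$ although its action on $H^1_{\mathrm{dR}}$ is divisible by more than $p$.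

\subsection{Isogenies and the Hodge filtration}

For an elliptic curve $A$ over $\mathcal O_K$ there is an exact sequence of free $\mathcal O_K$-modules of ranks $1,2,1$,
\[
0\to H^0(A,\Omega^1)\to H^1_{\mathrm{dR}}(A/\mathcal O_K)\to H^1(A,\mathcal O)\to0,
\]
functorial in $A$. Let $\omega_A$ be a generator of $H^0(A,\Omega^1)$, the module of invariant differentials. For an isogeny $\theta\colon A\to A'$ write $\theta^*\omega_{A'}=\alpha_\theta\,\omega_A$. Then $\alpha_\theta\ne0$, since $\theta$ is \'etale over the field $K$ of characteristic $0$; the number $v(\alpha_\theta)$ does not depend on the generators and is additive under composition; and $v(\alpha_{[p]})=1$. If $\deg\theta=p$, then in bases of $H^1_{\mathrm{dR}}$ whose first vectors are $\omega_{A'}$ and $\omega_A$,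
\begin{equation}\label{eq:triang}
\theta^*=\begin{pmatrix}\alpha&x\\0&\beta\end{pmatrix},\qquad\alpha=\alpha_\theta,\quad x\in\mathcal O_K,\quad v(\alpha)+v(\beta)=1,
\end{equation}
the last equation by (C3). We know nothing about $x$ beyond integrality, and nothing more will be needed.

Suppose that $g\colon E\to B$ has degree $p$ and that $d=v(\alpha_g)$ is small. By \eqref{eq:triang}, $g^*$ maps $H^1_{\mathrm{dR}}(B)$ into the line spanned by $\omega_E$ modulo elements of valuation $\ge1-d$. The dual isogeny $\hat g$ satisfies $\hat g\circ g=[p]$, so $\hat g^*$ multiplies that line by an element of valuation $1-d$. Insert between them an endomorphism $f$ of $E$ of degree $p$ with $v(\alpha_f)=v(\beta_f)=\frac12$. A class in $H^1_{\mathrm{dR}}(B)$ passing through $g^*$, $f^*$, $\hat g^*$ should gain about $\frac32-d$ in valuation, which exceeds $1$ when $d<\frac12$. An endomorphism with $f^2=-p$ supplies $f$. To find $g$ we compute $v(\alpha_\theta)$ from the kernel of $\theta$.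

\begin{lemma}\label{lem:alpha}
Let $E$ be an elliptic curve over $\mathcal O_K$ with supersingular reduction, let $x$ be a parameter of its formal group $\widehat E=\mathrm{Spf}\,\mathcal O_K[[x]]$, and let $\theta\colon E\to E'$ be an isogeny of elliptic curves over $\mathcal O_K$ with $(\ker\theta)(\overline K)\subset E[p](\overline K)$. Then all points $\xi\in(\ker\theta)(\overline K)$ reduce to the origin, and
\[
v(\alpha_\theta)=\sum_{0\ne\xi\in(\ker\theta)(\overline K)}v(x(\xi)).
\]
\end{lemma}

\begin{proof}
A point of $E[p](\overline K)$ reduces into $E_k[p](k)=0$. The map $\xi\mapsto x(\xi)$ is a bijection from the points of $E(\overline K)$ that reduce to the origin onto the maximal ideal $\mathfrak m_{\overline K}$, and likewise for a parameter $x'$ of $\widehat{E'}$. Write $\theta^*x'=\Theta(x)\in\mathcal O_K[[x]]$. The zeros of $\Theta$ in $\mathfrak m_{\overline K}$ are exactly the $x(\xi)$ with $\xi\in(\ker\theta)(\overline K)$. Write $\omega_E=\eta(x)\,dx$ and $\omega_{E'}=\eta_1(x')\,dx'$ with unit power series $\eta,\eta_1$. The definition of $\alpha_\theta$ reads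
\[
\eta_1(\Theta(x))\,\Theta'(x)=\alpha_\theta\,\eta(x).
\]
So $\Theta'$ has no zero in $\mathfrak m_{\overline K}$, all zeros of $\Theta$ are simple, and $v(\Theta'(0))=v(\alpha_\theta)$. The reduction of $\Theta$ modulo $\pi$ is nonzero because $\theta_k$ is an isogeny. By Weierstrass preparation $\Theta$ is a unit $U$ times a monic polynomial with all roots in $\mathfrak m_{\overline K}$, so $\Theta(x)=U(x)\prod_\xi(x-x(\xi))$. Since $x(0)=0$, we get $\Theta'(0)=\pm U(0)\prod_{\xi\ne0}x(\xi)$.
\end{proof}

\subsection{Proof of Proposition~\ref{prop:psi}}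

Let $E$ be an elliptic curve over $\overline{\mathbb Q}$ with complex multiplication by $\mathbb Z[\sqrt{-p}]$, and let $f\in\mathrm{End}(E)$ satisfy $f^2=-p$; then $\deg f=p$. Fix an embedding $\overline{\mathbb Q}\subset\overline{K_0}$. Curves with complex multiplication have potentially good reduction. So over a suitable finite extension $K/K_0$, totally ramified because $k$ is algebraically closed, $E$ and $f$ are defined, all points of $E[p](\overline K)$ are $K$-rational, and $E$ extends to an elliptic curve over $\mathcal O_K$, again denoted $E$. The endomorphism $f$ extends by the N\'eron mapping property.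

The reduction $E_k$ is supersingular. Otherwise $f_k$ acts on $\varprojlim_nE_k[p^n](k)\simeq\mathbb Z_p$ by some $c\in\mathbb Z_p$ with $c^2=-p$, which is impossible as $v(c)$ is an integer.

The group $E[p](K)\simeq(\mathbb Z/p)^2$ has $p+1$ subgroups $D$ of order $p$. The schematic closure of $D$ in $E$ is a finite flat subgroup scheme, and the quotient $\theta_D\colon E\to E/D$ is an isogeny of degree $p$ of elliptic curves over $\mathcal O_K$. The sets $D\setminus\{0\}$ partition $E[p](K)\setminus\{0\}$, so Lemma~\ref{lem:alpha} for the $\theta_D$ and for $[p]$ gives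
\[
\sum_Dv(\alpha_{\theta_D})=v(\alpha_{[p]})=1 .
\]
From $f^2=-p$ we get $v(\alpha_f)=\frac12$. The subgroup $D_0=(\ker f)(\overline K)$ has order $p$, and the lemma for $f$ and $\theta_{D_0}$ gives $v(\alpha_{\theta_{D_0}})=\frac12$. The other $p$ subgroups have nonnegative values with sum $\frac12$. Hence there is $D\ne D_0$ with
\[
d:=v(\alpha_{\theta_D})\le\frac1{2p}\le\frac14 .
\]
Put $B=E/D$ and $g=\theta_D$, let $\hat g\colon B\to E$ be the dual isogeny, so that $v(\alpha_{\hat g})=1-d$, and define
\[
\psi=g\circ f\circ\hat g\in\mathrm{End}(B),\qquad\deg\psi=p^3 .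
\]
Part (i) is Lemma~\ref{lem:crys}, since $B_k$ is isogenous to $E_k$. For (ii), write $\psi^*=\hat g^*f^*g^*$ in bases as in \eqref{eq:triang}:
\[
\begin{pmatrix}\alpha_1&x_1\\0&\beta_1\end{pmatrix}\begin{pmatrix}\alpha_2&x_2\\0&\beta_2\end{pmatrix}\begin{pmatrix}\alpha_3&x_3\\0&\beta_3\end{pmatrix}
=\begin{pmatrix}\alpha_1\alpha_2\alpha_3&\alpha_1\alpha_2x_3+\alpha_1x_2\beta_3+x_1\beta_2\beta_3\\0&\beta_1\beta_2\beta_3\end{pmatrix},
\]
where $\alpha_1,\alpha_2,\alpha_3$ have valuations $1-d,\frac12,d$ and $\beta_1,\beta_2,\beta_3$ have valuations $d,\frac12,1-d$. Both diagonal entries have valuation $\frac32$. The three off-diagonal terms have valuations at least $\frac32-d$, $2-2d$ and $\frac32-d$, and $2-2d\ge\frac32-d$ because $d\le\frac12$. So every entry has valuation at least $\frac32-d\ge\frac54$. The first elementary divisor generates the ideal of all entries, so $b_1/e\ge\frac54$. The determinant has valuation $3$, so $b_1+b_2=3e$ and $b_2\le\frac74e<2e$. \qed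

\begin{remark}
The choice of $D$ matters only through $d<\frac12$. For $D=D_0$ one may identify $B$ with $E$ and $g$ with $f$; then $\hat g=-f$, $\psi=-f^3=pf$ and $b_1=e$, in agreement with the estimate $\frac32-d=1$. The construction forces large ramification, as fact (c) requires: the $p-1$ nonzero points of $D$ are $K$-rational, so Lemma~\ref{lem:alpha} gives $(p-1)/e\le d\le1/(2p)$, that is, $e\ge2p(p-1)$.
\end{remark}

\section{Elementary divisors as torsion in $H^2$}\label{sec:twist}

The cohomology of an abelian scheme is torsion-free, so the cokernel of $\psi^*$ has to be moved into the cohomology of some other scheme. Topology suggests how. For a fiber bundle over a circle with fiber $P$, the group $H^2$ of the total space contains the coinvariants $L_G$ of $L=H^1(P)$ under the monodromy group $G$. Let $G$ be cyclic of order $p^2$, let $\Lambda=H^1(B)$ with trivial action, and suppose that $L$ is the cokernel of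
\[
\Lambda\to(\Lambda\otimes R[G])\oplus\Lambda,\qquad x\mapsto\Bigl(\sum_\gamma x\otimes[\gamma],\ \psi^*x\Bigr).
\]
Coinvariants are right exact, and $\sum_\gamma[\gamma]$ maps to $p^2$ in $R[G]_G=R$. So $L_G$ is the cokernel of $(p^2,\psi^*)\colon\Lambda\to\Lambda\oplus\Lambda$, and its torsion is $\bigoplus_lR/(p^2,c_l)$, where the $c_l$ are the elementary divisors of $\psi^*$. When all $c_l$ divide $p^2$, this is the cokernel of $\psi^*$. We now realize $L$ as $H^1$ of an abelian scheme, and replace the cover of degree $p^2$ of the circle by an \'etale cyclic isogeny of elliptic curves over $\mathcal O_K$. It must remain \'etale on the special fiber, which is why the base curve is taken ordinary.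

\subsection{The twisted product}

Let $C$ be an elliptic curve over $W$ with ordinary reduction; for instance, lift a Weierstrass equation of an ordinary curve over $k$. Let $C[p^2]^0$ be the connected part of the finite flat group scheme $C[p^2]$, let $\widetilde C=C/C[p^2]^0$, and let $q\colon\widetilde C\to C$ be the isogeny whose composite with $C\to\widetilde C$ is $[p^2]$. Then $\ker q=C[p^2]/C[p^2]^0$ is \'etale over $W$, with $k$-points $C_k[p^2](k)\simeq\mathbb Z/p^2$. It is constant because $W$ is strictly henselian. Put $G=\ker q\simeq\mathbb Z/p^2$, written additively, and base change $C$ and $\widetilde C$ to $\mathcal O_K$. The group $G$ acts on $\widetilde C$ by translations, and $q$ is an \'etale $G$-torsor.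

\begin{lemma}\label{lem:q}
In both theories $q^*\colon H^1(C)\to H^1(\widetilde C)$ has elementary divisors $1,p^2$.
\end{lemma}

\begin{proof}
The determinant has valuation $v(\deg q)=2$. By (C1) the reduction of $q^*$ modulo the maximal ideal of $R$ is $q_k^*$ on $H^1_{\mathrm{dR}}$ of the special fibers. It is nonzero: $q_k$ is \'etale, so it pulls a nonzero invariant differential back to a nonzero element of $H^0(\Omega^1)\subset H^1_{\mathrm{dR}}$. Thus one elementary divisor is a unit.
\end{proof}

With $B$ and $\psi$ as in Proposition~\ref{prop:psi}, consider the homomorphism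
\[
\sigma\colon B^G\times B\to B,\qquad\sigma\bigl((x_\gamma)_{\gamma\in G},y\bigr)=\sum_\gamma x_\gamma+\psi(y),
\]
and let $P=\ker\sigma$. Let $G$ permute the coordinates of $B^G$ by translation and act trivially on the last factor $B$. Then $\sigma$ is $G$-invariant, so $G$ acts on $P$ by group automorphisms. On $P$ the coordinate $x_0$ is determined by the others, which are free; so $P\simeq B^{G\setminus\{0\}}\times B\simeq B^{p^2}$ is an abelian scheme. Inserting $b\in B$ at the coordinate $\gamma=0$ gives a section $\kappa$ of $\sigma$, not $G$-equivariant, and $(w,b)\mapsto w+\kappa(b)$ is an isomorphism $P\times B\simeq B^G\times B$ under which $\sigma$ becomes the second projection. Define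
\[
X=(\widetilde C\times P)/G,\qquad\gamma\cdot(z,w)=(z+\gamma,\gamma w).
\]
The action is free, also on the special fiber, because it is free on $\widetilde C$. The quotient of a projective scheme by a finite group exists and is projective. For a free action the quotient map is an \'etale $G$-torsor, and this remains so after base change to $k$. So $X$ is smooth and projective over $\mathcal O_K$, of relative dimension $p^2+1$; it is a bundle over $C$ with fiber $P$.

\subsection{Its cohomology in degrees at most two}

\begin{proposition}\label{prop:X}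
In both theories $H^0(X)=R$ and $H^1(X)$ is free of rank $4$. Moreover
\[
H^2_{\mathrm{crys}}(X_k/W)_{\mathrm{tors}}\simeq W/p\oplus W/p^2,\qquad
H^2_{\mathrm{dR}}(X/\mathcal O_K)_{\mathrm{tors}}\simeq\mathcal O_K/\pi^{b_1}\oplus\mathcal O_K/\pi^{b_2}.
\]
\end{proposition}

\begin{proof}
Put $\Lambda=H^1(B)$, $L=H^1(P)$, $\mathcal C=R\Gamma(\widetilde C)$ and $\mathcal P=R\Gamma(P)$, with $\mathcal C,\mathcal P\in D(R[G])$; the group $G$ is commutative, so left and right actions need not be distinguished. Tensor products are over $R$.

\emph{The module $L$.} By (C3), $H^1(B^G\times B)=(\Lambda\otimes R[G])\oplus\Lambda$, where $x\otimes[\gamma]$ is the pullback of $x$ along the $\gamma$-th projection, and $\sigma^*x=(\sum_\gamma x\otimes[\gamma],\psi^*x)$. Under $P\times B\simeq B^G\times B$ this module becomes $L\oplus\Lambda$, with $\sigma^*$ the inclusion of $\Lambda$ and restriction to $P$ the projection to $L$. Both maps are $G$-equivariant, so there is an exact sequence of $R[G]$-modules, free over $R$,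
\begin{equation}\label{eq:L}
0\to\Lambda\xrightarrow{\ \sigma^*\ }(\Lambda\otimes R[G])\oplus\Lambda\to L\to0,
\end{equation}
in which both copies of $\Lambda$ carry the trivial action. Invariants are exact after inverting $p$, so $L^G$ has rank $(2+2)-2=2$.

\emph{Reduction to $\mathcal C\otimes L$.} Lemma~\ref{lem:descent} and (C2) give $R\Gamma(X)\simeq R\Gamma(G,\mathcal C\otimes^L\mathcal P)$ and $R\Gamma(C)\simeq R\Gamma(G,\mathcal C)$. The zero section of $P$ is fixed by $G$, so the pullbacks along $P\to\mathrm{Spec}\,\mathcal O_K$ and along the zero section are maps $R\to\mathcal P\to R$ in $D(R[G])$ with composite the identity. Hence $\mathcal P\simeq R\oplus\mathcal P_+$, where $\mathcal P_+$ has cohomology $H^j(P)$ in degrees $j\ge1$, and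
\[
R\Gamma(X)\simeq R\Gamma(C)\oplus R\Gamma(G,\mathcal C\otimes^L\mathcal P_+).
\]
Tensor the triangle $L[-1]\to\mathcal P_+\to\tau_{\ge2}\mathcal P$ with $\mathcal C$. All $H^j(P)$ are free over $R$ and $H^0(\mathcal C)=R$, so $\mathcal C\otimes L$ has cohomology in degrees $\ge0$ with $H^0=L$, and $\mathcal C\otimes^L\tau_{\ge2}\mathcal P$ has cohomology in degrees $\ge2$ with $H^2=H^2(P)$. By (G1) and the long exact sequence, $H^j(G,\mathcal C\otimes^L\mathcal P_+)$ is $0$ for $j=0$ and $L^G$ for $j=1$, and
\[
0\to H^1(G,\mathcal C\otimes L)\to H^2(G,\mathcal C\otimes^L\mathcal P_+)\to H^2(P)^G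
\]
is exact. So $H^0(X)=R$, and $H^1(X)\simeq H^1(C)\oplus L^G$ is free of rank $4$. Since $H^2(C)$ and $H^2(P)^G$ are torsion-free, $H^2(X)_{\mathrm{tors}}\simeq H^1(G,\mathcal C\otimes L)_{\mathrm{tors}}$.

\emph{Computation of $H^1(G,\mathcal C\otimes L)$.} Tensor \eqref{eq:L} with $\mathcal C$ and apply $R\Gamma(G,-)$. For the trivial modules, $R\Gamma(G,\mathcal C\otimes\Lambda)=R\Gamma(C)\otimes\Lambda$. By (G2), $R\Gamma(G,\mathcal C\otimes\Lambda\otimes R[G])=R\Gamma(\widetilde C)\otimes\Lambda$, and the first component of $\sigma^*$ induces the forgetful map, which is $q^*\otimes1$ by Lemma~\ref{lem:descent}. With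
\[
a_j=(q^*\otimes1,\ 1\otimes\psi^*)\colon\ H^j(C)\otimes\Lambda\to\bigl(H^j(\widetilde C)\otimes\Lambda\bigr)\oplus\bigl(H^j(C)\otimes\Lambda\bigr),
\]
the long exact sequence gives $0\to\operatorname{coker}a_1\to H^1(G,\mathcal C\otimes L)\to\ker a_2\to0$. The map $\psi^*$ is injective and $H^2(C)$ is free, so $\ker a_2=0$.

By Lemma~\ref{lem:q} there are bases $\epsilon_1,\epsilon_2$ of $H^1(C)$ and $\tilde\epsilon_1,\tilde\epsilon_2$ of $H^1(\widetilde C)$ with $q^*\epsilon_1=\tilde\epsilon_1$ and $q^*\epsilon_2=p^2\tilde\epsilon_2$. Choose bases $x_1,x_2$ and $y_1,y_2$ of $\Lambda$ with $\psi^*x_l=c_ly_l$. The source of $a_1$ has basis $\epsilon_j\otimes x_l$, the target has basis $\tilde\epsilon_j\otimes x_l$, $\epsilon_j\otimes y_l$, and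
\[
a_1(\epsilon_1\otimes x_l)=\tilde\epsilon_1\otimes x_l+c_l\,\epsilon_1\otimes y_l,\qquad
a_1(\epsilon_2\otimes x_l)=p^2\,\tilde\epsilon_2\otimes x_l+c_l\,\epsilon_2\otimes y_l .
\]
So $\operatorname{coker}a_1$ is the sum over $l=1,2$ of $R^2/R(1,c_l)\simeq R$ and $R^2/R(p^2,c_l)\simeq R\oplus R/(p^2,c_l)$. By Proposition~\ref{prop:psi}, $(c_1,c_2)=(p,p^2)$ in the crystalline case and $(c_1,c_2)=(\pi^{b_1},\pi^{b_2})$ with $b_1\le b_2<2e$ in the de Rham case. Each $c_l$ divides $p^2$, so $R/(p^2,c_l)=R/c_l$.
\end{proof}

The order $p^2$ of $G$ is needed: with a group of order $p$ the same computation gives $R/(p,c_l)=R/p$ for $l=1,2$ in both theories, and the difference of shapes disappears.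

\begin{proof}[Proof of Theorem~\ref{thm:counter}]
By Proposition~\ref{prop:X}, $X$ satisfies the hypotheses of Proposition~\ref{prop:powers}, with $\ell^2_{\mathrm{crys}}(X)=3$ and $\ell^2_{\mathrm{dR}}(X)=b_1+b_2=3e$. By Example~\ref{ex:shape}, $\mu=2(b_1-e)\ge e/2>0$. Take $Y=X^n$ with $n>1+|\delta|/(b_1-e)$.
\end{proof}

\section{A family of complexes over the open unit disc}\label{sec:disc}

We return to arbitrary $k$, $K$, $X$, $i$. Let $\mathfrak S=W[[u]]$, let $\varphi$ be the endomorphism of $\mathfrak S$ that is the Witt vector Frobenius on $W$ and sends $u$ to $u^p$, and let $\mathcal E\in W[u]$ be the minimal polynomial of $\pi$ over $K_0$. As $K/K_0$ is totally ramified, $\mathcal E$ is an Eisenstein polynomial of degree $e$, and $u\mapsto\pi$ identifies $\mathfrak S/\mathcal E$ with $\mathcal O_K$ and $k[u]/u^e$ with $\mathcal O_K/p$. Let $\mathcal O$ be the valuation ring of the completion of $\overline K$, with maximal ideal $\mathfrak m$. Its fraction field is algebraically closed, its value group is $\mathbb Q$ and its residue field is infinite. Each $x\in\mathfrak m$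 gives a $W$-algebra map $\mathfrak S\to\mathcal O$, $f\mapsto f(x)$. Put $\varepsilon=\frac1{p-1}$. The goal of this section is the following.

\begin{proposition}\label{prop:lambda}
There is an ideal $I\subset\mathfrak S$ containing a power of $p$ such that the function $\lambda(x)=\min_{f\in I}v(f(x))$ on $\mathfrak m$ satisfies
\begin{itemize}
\item[(i)] $\lambda(0)=\ell^i_{\mathrm{crys}}$ and $\lambda(\pi)=\ell^i_{\mathrm{dR}}/e$;
\item[(ii)] $\lambda(x)=\lambda(0)$ if $v(x)\ge\varepsilon$, and $\lambda(x)=\lambda(\pi)$ if $v(x-\pi)\ge\varepsilon$.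
\end{itemize}
\end{proposition}

For any such ideal the minimum exists, is finite, and is attained on any finite set of generators of $I$.

Crystalline cohomology alone interpolates between the two theories only over Breuil's ring $S$ below, whose points in $\mathcal O$ are those $x$ for which $\mathcal E(x)$ has divided powers. Prismatic cohomology descends this family to $\mathfrak S$. That is what lets one ideal of power series with coefficients in $W$ govern the torsion both near $0$ and near $\pi$.

\subsection{Crystalline base change}

Write $\gamma_n(y)=y^n/n!$. A \emph{PD pair} is a $p$-torsion-free, $p$-adically complete ring $A$ with an ideal $J\ni p$ such that $\gamma_n(y)\in J$ for all $y\in J$, $n\ge1$. A morphism $(A,J)\to(A',J')$ is a ring map sending $J$ into $J'$; it commutes with the $\gamma_n$ because $A'$ is $p$-torsion-free. The identities $\gamma_n(y+z)=\sum_j\gamma_j(y)\gamma_{n-j}(z)$ and $\gamma_n(ay)=a^n\gamma_n(y)$ show that it suffices to test the condition on generators of $J$. Since $v(n!)\le n-1$, the pair $(A,(p))$ is a PD pair and $\gamma_n(p^jA)\subset p^jA$,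 so the divided powers pass to $J/p^j\subset A/p^j$. For a smooth $A/J$-scheme $Z$ one sets $R\Gamma_{\mathrm{crys}}(Z/A)=R\lim_jR\Gamma_{\mathrm{crys}}(Z/(A/p^j))$. The basic fact is that $R\Gamma_{\mathrm{crys}}(Z/(A/p^j))$ is computed by the de Rham complex of any smooth lift of $Z$ to $A/p^j$, compatibly in $j$. The rings $S$ and $\mathcal O$ are not noetherian, so we include a proof of base change that needs no such hypothesis.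

\begin{lemma}\label{lem:bc}
Let $(A,J)\to(A',J')$ be a morphism of PD pairs and $Z$ a smooth, quasi-compact, separated $A/J$-scheme. The base change map
\[
R\Gamma_{\mathrm{crys}}(Z/A)\,\widehat\otimes^L_AA'\to R\Gamma_{\mathrm{crys}}(Z_{A'/J'}/A'),
\]
with the derived $p$-completed tensor product, is an isomorphism. If $R\Gamma_{\mathrm{crys}}(Z/A)$ is perfect, the completion is superfluous.
\end{lemma}

\begin{proof}
Call $Z$ \emph{standard} if it is the spectrum of $(A/J)[t_1,\dots,t_n]/(f_1,\dots,f_c)$ with $\det(\partial f_a/\partial t_b)_{a,b\le c}$ invertible. A principal open $D(g)$ of a standard scheme is standard: add a variable $t$ and the equation $gt-1$. Both sides of the map satisfy \v Cech descent for finite open covers. A general $Z$ has a finite cover by standard opens, whose finite intersections are quasi-compact opens of standard schemes. Such an open has a finite cover by principal opens, whose finite intersections are principal. So we may assume that $Z$ is standard.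

Lift the $f_a$ to polynomials $\tilde f_a$ over $A$ and let $\mathcal B$ be the localization of $A[t]/(\tilde f)$ at the Jacobian determinant. It is a smooth $A$-algebra lifting $Z$, and $\mathcal B'=\mathcal B\otimes_AA'$ lifts $Z_{A'/J'}$. So $R\Gamma_{\mathrm{crys}}(Z/A)$ is the derived limit of the complexes $\Omega^\bullet_{\mathcal B/A}/p^j$, which is the termwise $p$-adic completion of $\Omega^\bullet_{\mathcal B/A}$ since the transition maps are surjective. The terms $\Omega^a_{\mathcal B/A}$ are flat over $A$, hence $p$-torsion-free, and so are their completions. Therefore $R\Gamma_{\mathrm{crys}}(Z/A)\otimes^L_AA/p=\Omega^\bullet_{\mathcal B/A}/p$, a bounded complex of flat $A/p$-modules, and the same holds over $A'$. Modulo $p$ the base change map is $(\Omega^\bullet_{\mathcal B/A}/p)\otimes_{A/p}A'/p\to\Omega^\bullet_{\mathcal B'/A'}/p$, an isomorphism. The derived Nakayama lemma concludes. For the last sentence, a perfect complex over $A'$ is derived $p$-complete.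
\end{proof}

\subsection{Breuil's ring}

Let $S$ be the $p$-completed PD envelope of $\mathfrak S\to\mathcal O_K$. Concretely, $S$ is the $p$-adic completion of the subring $S_0\subset K_0[u]$ generated by $W[u]$ and the $\gamma_n(\mathcal E)$; it is $p$-torsion-free. Since $u^{ep}\equiv\mathcal E^p=p!\,\gamma_p(\mathcal E)\equiv0$ modulo $pS_0$, power series in $u$ converge in $S$, which gives the map $\mathfrak S\to S$.

The quotient of $S_0$ by the ideal generated by the $\gamma_n(\mathcal E)$, $n\ge1$, is $W[u]/\mathcal E=\mathcal O_K$. So $J_S=\ker(S\to\mathcal O_K/p)$ is generated by $p$ and the $\gamma_n(\mathcal E)$. It is stable under divided powers, because $\gamma_j(\gamma_n(\mathcal E))$ is an integer multiple of $\gamma_{jn}(\mathcal E)$. Thus $(S,J_S)$ is a PD pair with $S/J_S=\mathcal O_K/p$.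

Write $\varphi(\mathcal E)=\mathcal E^p+p\,\delta(\mathcal E)$ with $\delta(\mathcal E)\in W[u]$. Then $\varphi(\mathcal E)=pc$ with $c\in S_0$, and $\varphi(\gamma_n(\mathcal E))=\gamma_n(p)c^n\in pS_0$ for $n\ge1$. So $\varphi$ extends to $S$. It lifts the Frobenius of $S/p$: this holds on $W[u]$, and both $\varphi(\gamma_n(\mathcal E))$ and $\gamma_n(\mathcal E)^p=p!\,\gamma_p(\gamma_n(\mathcal E))$ lie in $pS$.

Finally, let $(A,J)$ be a PD pair with $A$ a $W$-algebra, and let $x\in A$ satisfy $\mathcal E(x)\in J$. Evaluation at $x$ maps $S_0$ into $A$, extends to $S$ by completeness, and sends the generators of $J_S$ into $J$. This gives a morphism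
\begin{equation}\label{eq:ev}
\mathrm{ev}_x\colon(S,J_S)\to(A,J),
\end{equation}
which restricts to $f\mapsto f(x)$ on $\mathfrak S$ and induces the $W$-algebra map $\mathcal O_K/p\to A/J$, $\pi\mapsto x$.

\subsection{Prismatic cohomology and its specializations}

On a $p$-torsion-free ring, a $\delta$-structure is the same as a lift $\varphi$ of Frobenius. A \emph{prism} is a $\delta$-ring $A$ with an invertible ideal $\mathcal I$ such that $A$ is derived $(p,\mathcal I)$-complete and $p\in\mathcal I+\varphi(\mathcal I)A$; it is \emph{bounded} if the $p$-power torsion of $A/\mathcal I$ is killed by a power of $p$, and \emph{crystalline} if $\mathcal I=(p)$. A map of prisms is a map of $\delta$-rings carrying the ideal into the ideal. We use only the bounded prisms $(\mathfrak S,(\mathcal E))$ and $(S,(p))$. To a smooth formal $A/\mathcal I$-scheme $Z$ one attaches a complex $R\Gamma_\Delta(Z/A)$ of $A$-modules with a $\varphi$-semilinear endomorphism. We need four results.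
\begin{itemize}
\item[(P1)] If $Z$ is proper, $R\Gamma_\Delta(Z/A)$ is perfect \cite[Thm.~1.8]{BS}.
\item[(P2)] For a map of bounded prisms $(A,\mathcal I)\to(A',\mathcal I')$, the completed base change of $R\Gamma_\Delta(Z/A)$ to $A'$ is $R\Gamma_\Delta(Z_{A'/\mathcal I'}/A')$ \cite[Thm.~1.8(5)]{BS}.
\item[(P3)] The linearized Frobenius $\varphi^*R\Gamma_\Delta(Z/A)\to R\Gamma_\Delta(Z/A)$ is an isomorphism after inverting $\mathcal I$ \cite[Thm.~1.8(6)]{BS}.
\item[(P4)] Let $(A,(p))$ be a crystalline prism and $J\ni p$ an ideal stable under divided powers. The Frobenius of $A/p$ kills $J/p$, as $y^p=p!\,\gamma_p(y)$, so it induces a map $A/J\to A/p$. For $Z$ smooth over $A/J$, with base change $Z^{(1)}$ along this map, $R\Gamma_\Delta(Z^{(1)}/A)\simeq R\Gamma_{\mathrm{crys}}(Z/A)$ \cite[Thm.~5.2]{BS}.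
\end{itemize}
Let $M=R\Gamma_\Delta(X/\mathfrak S)$ and $M^{(1)}=\varphi^*M=M\otimes^L_{\mathfrak S,\varphi}\mathfrak S$. Both are perfect by (P1); this is where properness of $X$ is used. The twist by $\varphi$ is forced on us: $\mathcal E$ itself is not divisible by $p$ in $S$, as $\mathcal E\equiv u^e$ modulo $p$ only becomes nilpotent, whereas $\varphi(\mathcal E)$ is. Let $X_1=X\otimes_{\mathcal O_K}\mathcal O_K/p$, a smooth proper scheme over $\mathcal O_K/p$.

\begin{proposition}\label{prop:spec}
Let $(A,J)$ be a PD pair with $A$ a $W$-algebra and let $x\in A$ satisfy $\mathcal E(x)\in J$. Let $Z_x$ be the base change of $X_1$ along the $W$-algebra map $\mathcal O_K/p\to A/J$, $\pi\mapsto x$. Then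
\[
M^{(1)}\otimes^L_{\mathfrak S,\,u\mapsto x}A\ \simeq\ R\Gamma_{\mathrm{crys}}(Z_x/A).
\]
\end{proposition}

\begin{proof}
First let $(A,J,x)=(S,J_S,u)$, so that $Z_x=X_1$. The composite $\mathfrak S\xrightarrow{\varphi}\mathfrak S\to S$ commutes with $\varphi$ and sends $\mathcal E$ into $pS$, so it is a map of prisms $(\mathfrak S,(\mathcal E))\to(S,(p))$. By (P2), and since perfect complexes over $S$ need no completion, $M^{(1)}\otimes^L_{\mathfrak S}S$ is the prismatic cohomology over $(S,(p))$ of the base change of $X$ along the induced map $\mathcal O_K\to S/p$. This map sends the class of $f\in\mathfrak S$ to $\varphi(f)\equiv f^p$, so it is the composite $\mathcal O_K\to\mathcal O_K/p=S/J_S\to S/p$ with the last arrow as in (P4). Hence the base change is $X_1^{(1)}$, and (P4) gives $M^{(1)}\otimes^L_{\mathfrak S}S\simeq R\Gamma_{\mathrm{crys}}(X_1/S)$. In particular the right side is perfect. For general $(A,J,x)$, apply Lemma~\ref{lem:bc} to the morphism \eqref{eq:ev}.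
\end{proof}

\subsection{Proof of Proposition~\ref{prop:lambda}}

\emph{The ideal.} As $\mathfrak S$ is local, $M^{(1)}$ is represented by a bounded complex $(N^\bullet,d)$ of finite free $\mathfrak S$-modules. Let $\partial=d^{i-1}\colon N^{i-1}\to N^i$, let $\rho$ be its rank over $\mathrm{Frac}(\mathfrak S)$, and let $I$ be the ideal generated by its $\rho\times\rho$ minors, with $I=\mathfrak S$ if $\rho=0$. The minors measure the torsion of a specialization only if the rank does not drop there: for $\partial=u\colon\mathfrak S\to\mathfrak S$ the cokernel at $x=0$ is torsion-free, but the minor vanishes. The Frobenius structure excludes this.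

\emph{$I$ contains a power of $p$.} A \emph{Breuil--Kisin module} is a finitely generated $\mathfrak S$-module $H$ with an isomorphism $(\varphi^*H)[1/\mathcal E]\simeq H[1/\mathcal E]$, and for such a module $H[1/p]$ is finite free over $\mathfrak S[1/p]$ \cite[Prop.~4.3]{BMS}. The map $\varphi\colon\mathfrak S\to\mathfrak S$ is flat, since $\mathfrak S$ is free over its image with basis $1,u,\dots,u^{p-1}$ ($k$ being perfect). So $H^j(M^{(1)})=\varphi^*H^j(M)$, each $H^j(M)$ is a Breuil--Kisin module by (P3), and each $H^j(N^\bullet)[1/p]$ is finite free. Invert $p$ and argue by descending induction on $j$, starting in the top degree, where $\ker d^j=N^j$. If $\ker d^j$ is projective, then $0\to\operatorname{im}d^{j-1}\to\ker d^j\to H^j\to0$ splits and $\operatorname{im}d^{j-1}$ is projective; then $0\to\ker d^{j-1}\to N^{j-1}\to\operatorname{im}d^{j-1}\to0$ splits and $\ker d^{j-1}$ is projective. Thus $\operatorname{coker}(\partial)[1/p]$, an extension of $\operatorname{im}(d^i)[1/p]$ by $H^i(N^\bullet)[1/p]$, is projective. At each prime of $\mathfrak S[1/p]$, the map $\partial$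 is then a surjection onto a free direct summand of $N^i$, of rank $\rho$, so in suitable bases it is $\operatorname{diag}(1,\dots,1,0,\dots)$ with $\rho$ ones. The ideal of $\rho\times\rho$ minors does not depend on the bases, so $I[1/p]=\mathfrak S[1/p]$.

\emph{$\lambda$ measures torsion.} For $x\in\mathfrak m$ let $N_x^\bullet=N^\bullet\otimes_{\mathfrak S,u\mapsto x}\mathcal O$, with $\partial_x$ the evaluation of $\partial$. The minors of $\partial_x$ of size $\rho+1$ vanish, and those of size $\rho$ do not all vanish because $I$ contains a power of $p$. A matrix over a valuation ring can be diagonalized by row and column operations, pivoting on an entry of least valuation. So $\partial_x$ is equivalent to $\operatorname{diag}(c_1,\dots,c_\rho,0,\dots)$ with all $c_l\ne0$, and $\prod_lc_l$ generates the ideal $I(x)\mathcal O$ of $\rho\times\rho$ minors. The quotient of $\operatorname{coker}\partial_x$ by $H^i(N_x^\bullet)$ embeds in the free module $N_x^{i+1}$. Therefore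
\begin{equation}\label{eq:lambda}
H^i(N_x^\bullet)_{\mathrm{tors}}=(\operatorname{coker}\partial_x)_{\mathrm{tors}}\simeq\bigoplus_{l=1}^\rho\mathcal O/c_l,\qquad\sum_lv(c_l)=\lambda(x).
\end{equation}
The element $\prod_lc_l$ generates the zeroth Fitting ideal of the module $\bigoplus_l\mathcal O/c_l$, which is an invariant of the module. Hence $\lambda(x)$ depends only on the isomorphism class of $N_x^\bullet$ in $D(\mathcal O)$.

\emph{Part (i).} Apply Proposition~\ref{prop:spec} to $(W,(p))$ and $x=0$, which is allowed as $\mathcal E(0)\in pW$. Here $Z_0=X_k$, so $N_0^\bullet\simeq R\Gamma_{\mathrm{crys}}(X_k/W)\otimes_W\mathcal O$. By flatness of $\mathcal O$ over $W$ the torsion in degree $i$ is $\bigoplus_j\mathcal O/p^{a_j}$, and $\lambda(0)=\sum_ja_j$. Next apply it to $(\mathcal O_K,(p))$ and $x=\pi$. Here $Z_\pi=X_1$, and $R\Gamma_{\mathrm{crys}}(X_1/\mathcal O_K)=R\Gamma_{\mathrm{dR}}(X/\mathcal O_K)$ because $X\otimes\mathcal O_K/p^j$ is a smooth lift of $X_1$ for each $j$. The torsion in $H^i(N_\pi^\bullet)$ is $\bigoplus_j\mathcal O/\pi^{b_j}$, and $\lambda(\pi)=\sum_jb_j/e$.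

\emph{Part (ii).} Let $\mathfrak a=\{y\in\mathcal O:v(y)\ge\varepsilon\}$. It contains $p$. By Legendre's formula $v(n!)=(n-\sigma_p(n))\varepsilon$, where $\sigma_p(n)$ is the sum of the base-$p$ digits of $n$, so for $y\in\mathfrak a$ and $n\ge1$
\[
v(\gamma_n(y))\ge n\varepsilon-(n-\sigma_p(n))\varepsilon=\sigma_p(n)\,\varepsilon\ge\varepsilon .
\]
Thus $(\mathcal O,\mathfrak a)$ is a PD pair. No larger disc would do: if $0<v(y)<\varepsilon$, then $v(\gamma_{p^j}(y))=\varepsilon-p^j(\varepsilon-v(y))$ is negative for large $j$. Let $x_0\in\{0,\pi\}$ and $x-x_0\in\mathfrak a$. Then $x\in\mathfrak m$ and $\mathcal E(x)\equiv\mathcal E(x_0)\equiv0$ modulo $\mathfrak a$, so Proposition~\ref{prop:spec} applies to both $x$ and $x_0$. The maps $\mathcal O_K/p\to\mathcal O/\mathfrak a$ given by $\pi\mapsto x$ and $\pi\mapsto x_0$ coincide, so $Z_x=Z_{x_0}$ and $N_x^\bullet\simeq N_{x_0}^\bullet$. Hence $\lambda(x)=\lambda(x_0)$. \qed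

\section{The two bounds}\label{sec:bounds}

If $e\le p-1$, then $v(\pi)=1/e\ge\varepsilon$, the two discs of Proposition~\ref{prop:lambda}(ii) coincide, and $\lambda(\pi)=\lambda(0)$. If $e>p-1$ they are disjoint, and the only link between them is that the same power series are evaluated on both. Two examples show what this link allows. For $I=(p^c,g)$ we have $\lambda(x)=\min(c,v(g(x)))$.

\begin{example}\label{ex:low}
Let $e>p-1$, $c\ge1$ and $I=(p^c,u^{c(p-1)})$. For $v(x)\ge\varepsilon$ we have $c(p-1)v(x)\ge c$, so $\lambda(x)=c$. For $v(x-\pi)\ge\varepsilon>1/e$ we have $v(x)=1/e$, so $\lambda(x)=\frac{p-1}ec$. A smaller exponent of $u$ would destroy the constancy on the first disc.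
\end{example}

\begin{example}\label{ex:up}
Let $e>p-1$ be prime to $p$, $\mathcal E=u^e-p$, and $I=(p^{j+1},\mathcal E^j)$ with $j(\varepsilon-\frac1e)\ge1$. For $v(x)\ge\varepsilon$ we have $v(x^e)>1$, so $v(\mathcal E(x))=1$ and $\lambda(x)=j$. The roots of $\mathcal E$ are the $\zeta\pi$ with $\zeta^e=1$, and $v(\pi-\zeta\pi)=1/e$ for $\zeta\ne1$. For $v(x-\pi)\ge\varepsilon$ we get $v(\mathcal E(x))=v(x-\pi)+\frac{e-1}e\ge1+(\varepsilon-\frac1e)$, so $\lambda(x)=j+1$. Here $\lambda$ is constant on both discs and $\lambda(\pi)>\lambda(0)$.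
\end{example}

We do not assert that these ideals come from a formal scheme $X$. Example~\ref{ex:up} shows that the properties in Proposition~\ref{prop:lambda} cannot imply the upper bound of \eqref{eq:conj}: zeros of an element of $I$ close to $\pi$ raise $\lambda(\pi)$. Constancy near $\pi$ limits the gain to $\varepsilon$ for each zero, while such a zero contributes $1/e$ at the center. This is the source of the ratio $e/(p-1)$.

\begin{lemma}\label{lem:series}
Let $e\ge p-1$, let $I\subset\mathfrak S$ be an ideal containing a power of $p$, and let $\lambda(x)=\min_{f\in I}v(f(x))$.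
\begin{itemize}
\item[(i)] If $\lambda(x)=\lambda(0)$ whenever $v(x)\ge\varepsilon$, then $\lambda(\pi)\ge\frac{p-1}e\lambda(0)$.
\item[(ii)] If $\lambda(x)=\lambda(\pi)$ whenever $v(x-\pi)\ge\varepsilon$, then $\lambda(\pi)\le\frac e{p-1}\lambda(0)$.
\end{itemize}
\end{lemma}

\begin{proof}
Put $a=\lambda(0)$ and fix $t\in\mathcal O$ with $v(t)=\varepsilon$.

(i) Let $f=\sum_jf_ju^j\in I$ be nonzero, $f_j\in W$. We first show that $v(f_j)+j\varepsilon\ge a$ for all $j$; this is the maximum modulus principle on the disc $v(x)\ge\varepsilon$. The numbers $v(f_jt^j)\ge j\varepsilon$ tend to infinity, so they have a least value $w$, attained at some $j_0$. The series $\sum_j(f_jt^j/f_{j_0}t^{j_0})z^j$ has coefficients in $\mathcal O$ tending to $0$, and its reduction modulo $\mathfrak m$ is a nonzero polynomial. The residue field is infinite, so there is $z\in\mathcal O$ at which this polynomial does not vanish, and then $v(f(tz))=w$. As $v(tz)\ge\varepsilon$, we get $w\ge\lambda(tz)=a$.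

Since also $v(f_j)\ge0$,
\[
v(f_j\pi^j)\ \ge\ \max(0,a-j\varepsilon)+\frac je .
\]
As a function of the real variable $j$, the right side is affine on $[0,(p-1)a]$, with values $a$ and $\frac{p-1}ea$ at the endpoints, and $a\ge\frac{p-1}ea$ because $e\ge p-1$. For $j\ge(p-1)a$ it equals $j/e\ge\frac{p-1}ea$. So every term of $f(\pi)$ has valuation at least $\frac{p-1}ea$, for every $f\in I$.

(ii) Choose $f\in I$ with $v(f(0))=a$. By Weierstrass preparation, $f=p^c\,U\prod_l(u-z_l)$ with $c\ge0$, $U\in\mathfrak S^\times$ and finitely many $z_l\in\mathfrak m$. Then $v(f(x))=c+\sum_lv(x-z_l)$ for all $x\in\mathfrak m$; in particular $a=c+\sum_lv(z_l)$, and all $z_l$ are nonzero. The value $v(f(\pi))$ may be large or infinite, so we evaluate $f$ at a general point of the boundary of the disc around $\pi$ instead. Let $x=\pi+tz$ with $z\in\mathcal O^\times$. If $v(\pi-z_l)\ne\varepsilon$, then $v(x-z_l)=\min(\varepsilon,v(\pi-z_l))$. If $v(\pi-z_l)=\varepsilon$, the same holds unless $z\equiv(z_l-\pi)/t$ modulo $\mathfrak m$. Choose $z$ outside these finitely many residue classes. Then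
\[
\lambda(\pi)=\lambda(x)\le v(f(x))=c+\sum_l\min\bigl(\varepsilon,v(\pi-z_l)\bigr).
\]
If $v(z_l)<1/e$, then $v(\pi-z_l)=v(z_l)$, and the $l$-th term is at most $v(z_l)\le\frac e{p-1}v(z_l)$. If $v(z_l)\ge1/e$, the $l$-th term is at most $\varepsilon=\frac e{p-1}\cdot\frac1e\le\frac e{p-1}v(z_l)$. Also $c\le\frac e{p-1}c$. Summing, $\lambda(\pi)\le\frac e{p-1}\bigl(c+\sum_lv(z_l)\bigr)=\frac e{p-1}a$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:bounds}]
Take $I$ and $\lambda$ from Proposition~\ref{prop:lambda}, so that $\ell^i_{\mathrm{crys}}=\lambda(0)$ and $\ell^i_{\mathrm{dR}}=e\lambda(\pi)$. If $e\le p-1$, then $m=e$, and $\lambda(\pi)=\lambda(0)$ gives $\ell^i_{\mathrm{dR}}=e\,\ell^i_{\mathrm{crys}}$, which is both the lower and the upper bound. If $e\ge p-1$, then $m=p-1$, and multiplying the inequalities of Lemma~\ref{lem:series} by $e$ gives $(p-1)\,\ell^i_{\mathrm{crys}}\le\ell^i_{\mathrm{dR}}\le\frac{e^2}{p-1}\,\ell^i_{\mathrm{crys}}$. The last assertion holds because $m\ge1$.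
\end{proof}

\begin{thebibliography}{9}

\bibitem{AY}
Abhinandan and Alex Youcis, \emph{An integral comparison of crystalline and de Rham cohomology}, arXiv:2507.17631 (2025).

\bibitem{BMS}
Bhatt, Morrow and Scholze, \emph{Integral $p$-adic Hodge theory}.

\bibitem{BS}
Bhatt and Scholze, \emph{Prisms and prismatic cohomology}.

\end{thebibliography}
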